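# Pairwise intersecting cliques in decompositions of complete geometric graphs: the bound $n^2/9+O(n)$

## 1. Edge-disjoint cliques whose hulls share a point

Let $V$ be a set of $n$ points in the plane, no three collinear. A *clique* on $V$ is a non-empty subset of $V$ together with all straight segments (its edges) between its points. For a clique $K$ let $H_K$ be the convex hull of its vertices. We begin with a question whose answer needs no topology: if $W$ is a set of cliques, no two sharing an edge, and all the hulls $H_K$ contain one common point $o$, how large can $W$ be?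

**Special case.** Let $n\ge 3$ be divisible by $3$, and let $o$ be a point that lies on no line through two points of $V$. Let $W$ be a set of pairwise edge-disjoint cliques on $V$ with $o\in H_K$ for every $K\in W$. Then $|W|\le n^2/9$.

A first observation: every $K\in W$ has at least three vertices, because the hull of one or two points of $V$ lies on a line through two points of $V$, and $o$ is on no such line.

**Example.** Let $V$ be a regular $9$-gon with vertices labeled by $\mathbb Z_9$, and let $o$ be its center. Since $9$ is odd, $o$ is on no line through two vertices. Take the nine triangles $\{j,j+2,j+5\}$, $j\in\mathbb Z_9$. Their sides have cyclic lengths $2,3,4$, and for each of these lengths the nine edges of that length are used once each, so the triangles are edge-disjoint. All three arcs are shorter than half the circle, so each triangle contains $o$. Thus $|W|=9=9^2/9$ is possible.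

**Counts that are too weak.** Counting edges gives $3|W|\le\binom n2$, so $|W|\le n(n-1)/6$. This uses no geometry. To use $o$, draw a line through $o$ that avoids $V$. Since $o\in H_K$, every $K\in W$ has vertices on both sides, say $k\ge1$ and $l\ge1$ of them with $k+l\ge3$. So $kl\ge k+l-1\ge2$ edges of $K$ are separated by the line. At most $n^2/4$ pairs of points of $V$ are separated, so $|W|\le n^2/8$.

Now try three lines through $o$, and let $d(e)\in\{0,1,2,3\}$ be the number of them that separate the ends of $e$. Each $K\in W$ has $\sum_{e\in E(K)}d(e)\ge 6$, and the sum of $d$ over all pairs is at most $3n^2/4$. The result is again $n^2/8$. Adding up separations cannot do better by itself: three lines through $o$ cut the plane into six sectors, and if each contains $n/6$ points, the sum of $d$ is exactly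
$$\frac{n^2}{36}(6\cdot1+6\cdot2+3\cdot3)=\frac{3n^2}{4}.$$
But pairs in adjacent sectors, with $d=1$, contribute to this total, while a triangle with one vertex in every second sector has all its edges with $d=2$. This suggests giving edges with $d=1$ no credit. So put
$$y(e)=\tfrac13\max(0,d(e)-1),\tag{1}$$
that is, $y=0,0,\frac13,\frac23$ for $d=0,1,2,3$.

**Six patterns.** We set up the notation so that it can be used again later. Let $u_\theta=(\cos\theta,\sin\theta)$. Suppose we are given three lines $\ell_i=\{x:\langle x,u_{\theta_i}\rangle=r_i\}$, $i=1,2,3$. For $x\notin\ell_i$ let $s_i(x)=\operatorname{sign}(\langle x,u_{\theta_i}\rangle-r_i)$. The *pattern* of a point $x$ on none of the lines is $(s_1,s_2,s_3)(x)$. Always put $s_4=-s_1$. The sequence $s_1,s_2,s_3,s_4$ starts and ends with opposite signs, so it has one or three sign changes. It has three exactly for the two *alternating* patterns $+-+$ and $-+-$. The other six are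
$$\sigma_0=+++,\quad \sigma_1=-++,\quad \sigma_2=--+,\quad \sigma_3=---,\quad \sigma_4=+--,\quad \sigma_5=++-,$$
with indices in $\mathbb Z_6$. Consecutive patterns in this cyclic list differ in one coordinate (coordinates $1,2,3,1,2,3$ in turn), so the Hamming distance of $\sigma_i$ and $\sigma_j$ is the cyclic distance of $i$ and $j$. The indices with a given sign in a given coordinate are
$$\{4,5,0\},\ \{1,2,3\}\ (s_1=\pm);\qquad \{5,0,1\},\ \{2,3,4\}\ (s_2=\pm);\qquad \{0,1,2\},\ \{3,4,5\}\ (s_3=\pm).$$
These are precisely the six sets of three cyclically consecutive indices; call them *windows*. The only sign change occurs between $s_1$ and $s_2$ for $\sigma_1,\sigma_4$, between $s_2$ and $s_3$ for $\sigma_2,\sigma_5$, and between $s_3$ and $s_4$ for $\sigma_3,\sigma_0$.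

For an edge $e=uv$ whose ends are on none of the lines, $d(e)$ is the Hamming distance of the patterns of $u$ and $v$, and $y(e)$ is given by (1).

**Lemma 1.** Let $K$ be a clique with no vertex on $\ell_1\cup\ell_2\cup\ell_3$, with vertices on both sides of each $\ell_i$, and with no vertex of alternating pattern. If $K$ is a single edge $e$, then $y(e)=\frac23$. If $K$ has at least three vertices, then $\sum_{e\in E(K)}y(e)\ge1$.

*Proof.* If $K$ is an edge, its ends differ in all three coordinates, so $d=3$ and $y=\frac23$. Let $K$ have at least three vertices, and let $I\subseteq\mathbb Z_6$ be the set of indices of the patterns of its vertices. Since $K$ has vertices on both sides of each line, $I$ meets every window.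

*Case 1: two vertices $u,v$ of $K$ have antipodal patterns* $\sigma_j,\sigma_{j+3}$. Then $y(uv)=\frac23$. Let $w$ be a third vertex. In each coordinate $w$ differs from exactly one of $u,v$, so $d(uw)+d(wv)=3$. One of these two distances is at least $2$, which adds at least $\frac13$. The sum is at least $1$.

*Case 2: $I$ contains no antipodal pair.* Let $j\in I$, so $j+3\notin I$. Since $I$ meets the window $\{j+2,j+3,j+4\}$, it contains $j+2$ or $j+4$. If $j+2\in I$, then $j+5\notin I$, and since $I$ meets $\{j+3,j+4,j+5\}$ we get $j+4\in I$. If $j+4\in I$, then $j+1\notin I$, and since $I$ meets $\{j+1,j+2,j+3\}$ we get $j+2\in I$. Either way $\{j,j+2,j+4\}\subseteq I$. Three vertices with these patterns span three edges with $d=2$, so the sum is at least $3\cdot\frac13=1$. $\square$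

If $n_i$ points have pattern $\sigma_i$, the sum of $y$ over all pairs of these points is $\frac13q(n_0,\dots,n_5)$, where
$$q(M_0,\dots,M_5)=M_0M_2+M_2M_4+M_4M_0+M_1M_3+M_3M_5+M_5M_1+2(M_0M_3+M_1M_4+M_2M_5).\tag{2}$$

**Lemma 2.** For real $M_0,\dots,M_5$ let $Q_1=M_0+M_3$, $Q_2=M_2+M_5$, $Q_3=M_4+M_1$ and $N=Q_1+Q_2+Q_3$. Then
$$q(M_0,\dots,M_5)\le\tfrac14\big(N^2+Q_1^2+Q_2^2+Q_3^2\big).$$

*Proof.* Write $(\alpha_1,\beta_1)=(M_0,M_3)$, $(\alpha_2,\beta_2)=(M_2,M_5)$, $(\alpha_3,\beta_3)=(M_4,M_1)$. Then (2) reads $q=\sum_{i<j}(\alpha_i\alpha_j+\beta_i\beta_j)+2\sum_i\alpha_i\beta_i$. With $x_i=(\alpha_i-\beta_i)/2$ we have $\alpha_i=\frac{Q_i}2+x_i$ and $\beta_i=\frac{Q_i}2-x_i$. So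
$$q=\sum_{i<j}\Big(\tfrac{Q_iQ_j}2+2x_ix_j\Big)+\sum_i\Big(\tfrac{Q_i^2}2-2x_i^2\Big).$$
Since $\sum_{i<j}Q_iQ_j=\frac12(N^2-\sum Q_i^2)$, the $Q$-terms add up to $\frac14(N^2+\sum Q_i^2)$. Since $\sum_{i<j}(x_i-x_j)^2=2\sum x_i^2-2\sum_{i<j}x_ix_j$, the $x$-terms add up to $-\sum_{i<j}(x_i-x_j)^2$. Thus
$$q=\tfrac14\Big(N^2+\sum_iQ_i^2\Big)-\sum_{i<j}(x_i-x_j)^2.\tag{3}$$
Drop the last sum. $\square$

The bound is smallest, for given $N$, when the three antipodal pairs of classes are balanced: if $Q_1=Q_2=Q_3=N/3$, then $q\le N^2/3$.

**Proof of the special case.** For $v\in V$ there is exactly one angle $\psi(v)$ modulo $\pi$ with $\langle v-o,u_{\psi(v)}\rangle=0$. The $n$ values $\psi(v)$ are distinct modulo $\pi$, since $o$ is on no line through two points of $V$. So we can choose $\theta_1<\theta_2<\theta_3<\theta_4=\theta_1+\pi$, none equal to some $\psi(v)$ modulo $\pi$, such that each of the intervals $(\theta_i,\theta_{i+1})$, $i=1,2,3$, contains $\psi(v)$ (modulo $\pi$) for exactly $n/3$ points $v$. Let $\ell_i$ be the line through $o$ with normal $u_{\theta_i}$. As $\theta$ runs from $\theta_1$ to $\theta_1+\pi$, the sign of $\langle v-o,u_\theta\rangle$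 changes exactly once, at $\psi(v)$. So no point of $V$ has an alternating pattern, and for each $i$ exactly $n/3$ points have their sign change between $s_i$ and $s_{i+1}$. This says $Q_1=Q_2=Q_3=n/3$ for the class sizes. By Lemma 2 the sum of $y$ over all pairs is at most $\frac13\cdot\frac{n^2}3=\frac{n^2}9$. Each $K\in W$ has $o\in H_K$ and no vertex on the $\ell_i$, so it has vertices on both sides of each $\ell_i$. By Lemma 1 it carries weight at least $1$. The cliques are edge-disjoint, so $|W|\le n^2/9$. $\square$

## 2. Decompositions of $\mathsf K_n$ and what is lost without a common point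

**Definition.** A *decomposition* of a non-empty simple graph $G$ is a pair $[G,P]$ where $P$ is a set of non-empty induced subgraphs of $G$ and every edge of $G$ belongs to exactly one subgraph in $P$.

For $G=K_n$ the members of $P$ are complete subgraphs whose edge sets partition $E(K_n)$. Single vertices are allowed in $P$. For instance, $K_4$ on $\{1,2,3,4\}$ is decomposed by the triangle $123$ and the edges $14,24,34$.

**Definition.** A *geometric graph* is a drawing of a graph whose vertices are points of the plane, no three collinear, and whose edges are straight segments. A *complete geometric graph* $\mathsf K_n$ is such a drawing of $K_n$. A decomposition $[K_n,P]$ induces a decomposition $[\mathsf K_n,P]$.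

**Definition.** Two geometric graphs have *nonempty intersection* if they have a common vertex or if an edge of one crosses an edge of the other.

For instance, the two diagonals of a convex quadrilateral intersect, and two opposite sides do not. A triangle strictly inside another triangle does not intersect it in this sense, although the convex hulls meet.

**Definition.** The *clique index* $\omega'([\mathsf K_n,P])$ is the maximum size of a set $W\subseteq P$ whose members pairwise have nonempty intersection.

*The case $n=3$.* If $P$ contains the triangle, $W$ can consist of the triangle and at most one single vertex (two single vertices do not intersect), so $|W|\le2$. Otherwise $P$ contains the three edges, which pairwise share vertices. A single vertex intersects only the two edges containing it, so with a single vertex $|W|\le 3$ as well. The largest possible clique index is $3$, while $n^2/9=1$. For *four points in convex position, decomposed into six single edges*, at most one side from each pair of opposite sides can be used. Both diagonals and two adjacent sides pairwise intersect, so the clique index is $4$.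

In the paper "Coloring decompositions of complete geometric graphs", arXiv:1610.01676 (2016), by Clemens Huemer, Dolores Lara, and Christian Rubio-Montiel, we find the conjecture that $\omega'([\mathsf K_n,P])\le\frac{n^2}9+\Theta(n)$ for every decomposition of every $\mathsf K_n$. That is, there is a constant $C$ such that $\omega'([\mathsf K_n,P])\le \frac{n^2}9+Cn$ always. In plain words: how many members of a decomposition can pairwise meet, and is $n^2/9$ the right leading term? The conjecture is true.

**Theorem 1.** For every set $V$ of $n\ge1$ points in the plane, no three collinear, and every decomposition $P$ of the corresponding $\mathsf K_n$,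
$$\omega'([\mathsf K_n,P])\le\frac{n^2}9+4n-2.$$

In particular the conjecture holds with $f(n)=4n$. The second theorem sharpens the linear term and gives lower bounds.

**Theorem 2.** Let $w(n)$ be the maximum of $\omega'([\mathsf K_n,P])$ over all $n$-point sets in general position and all decompositions $P$.

1. For $n\ge2$, $w(n)\le\frac{n^2}9+\frac{13}6n+4$. This bound on $|W|$, and that of Theorem 1, hold under the weaker hypothesis that the convex hulls of the members of $W$ pairwise intersect (so nesting is allowed).
2. For all $n$, $w(n)\ge\lfloor\frac n3\rfloor\lfloor\frac{n+1}3\rfloor\ge\frac{n^2-2n}9$. Any $n$ points in convex position admit a decomposition with at least $\lfloor\frac n3\rfloor\lfloor\frac{n+1}3\rfloor$ pairwise intersecting members. So the constant $\frac19$ is sharp.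
3. If $n\equiv15\pmod{18}$, then $w(n)\ge\frac{n^2}9+\frac n3$. So a positive linear correction term is necessary.

**The hypothesis we use.** If two cliques share a vertex or have crossing edges, their hulls intersect. So if the members of $W$ pairwise have nonempty intersection, then

$$H_K\cap H_{K'}\neq\emptyset\quad\text{for all }K,K'\in W.\tag{4}$$

From here to the end of Section 6 we assume only that $W\subseteq P$ is non-empty and satisfies (4). (The case $W=\emptyset$ is trivial.) Members of $P$ are pairwise edge-disjoint.

**What changes.** Single vertices, single edges, points on the lines and $3\nmid n$ are matters of linear order. The serious loss is that pairwise intersecting hulls need not have a common point: the three sides of a triangle already show this. We will still find, in each direction, a line meeting all hulls. But three such lines need not be concurrent. They may bound a central triangle, whose points have an alternating pattern. Then the estimate of Lemma 2 breaks, even if the three antipodal pairs are balanced. Suppose that the patterns $+-+$, $\sigma_1=-++$, $\sigma_3=---$, $\sigma_5=++-$ each hold $n/4$ points. Any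 two of these patterns have Hamming distance $2$, each antipodal pair of classes holds $n/4$ points, and the total weight is $6\cdot\frac{n^2}{16}\cdot\frac13=\frac{n^2}8$. That is the bound from one line again. So we need three lines, each meeting all hulls, for which *two* things hold: the antipodal pairs are balanced, and the central triangle carries no points.

## 3. A line in every direction that meets all hulls

**Step 1: the lines.** This step replaces the pencil of lines through $o$. For $\theta\in\mathbb R$ put
$$a(\theta)=\max_{K\in W}\min_{x\in H_K}\langle x,u_\theta\rangle,\qquad b(\theta)=\min_{K\in W}\max_{x\in H_K}\langle x,u_\theta\rangle.$$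
For $K,K'\in W$ take a point of $H_K\cap H_{K'}$. It shows $\min_{H_K}\langle\cdot,u_\theta\rangle\le\max_{H_{K'}}\langle\cdot,u_\theta\rangle$. Hence $a\le b$. Both functions are continuous, since the inner extrema may be taken over the finitely many vertices of $K$. As $u_{\theta+\pi}=-u_\theta$, we have $b(\theta+\pi)=\min_K\big(-\min_{H_K}\langle\cdot,u_\theta\rangle\big)=-a(\theta)$, and likewise $a(\theta+\pi)=-b(\theta)$. So
$$r=\tfrac12(a+b)\quad\text{is continuous, and}\quad r(\theta+\pi)=-r(\theta).$$
Let $\ell_\theta=\{x:\langle x,u_\theta\rangle=r(\theta)\}$. For every $K\in W$, $\min_{H_K}\langle\cdot,u_\theta\rangle\le a\le r\le b\le\max_{H_K}\langle\cdot,u_\theta\rangle$ at $\theta$, so **$\ell_\theta$ meets every hull $H_K$**. Moreover $\ell_{\theta+\pi}=\ell_\theta$. For $x\notin\ell_\theta$ put $s_\theta(x)=\operatorname{sign}(\langle x,u_\theta\rangle-r(\theta))$. Then $s_{\theta+\pi}=-s_\theta$.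

**Step 2: a measure instead of counting.** The number of points on one side of a moving line jumps. We need quantities that vary continuously. Choose $\varepsilon>0$ so small that no line meets three of the closed discs $D(v,\varepsilon)$, $v\in V$. This is possible: otherwise, for some fixed triple of points and some $\varepsilon_k\to0$, there would be lines meeting the three discs of radius $\varepsilon_k$, and a limit of a subsequence would be a line through three points of $V$. Let $\mu$ be the sum over $v\in V$ of the uniform probability measures on $D(v,\varepsilon)$. It has total mass $n$, and every line has $\mu$-measure $0$.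

## 4. Balanced triples of lines with empty central triangle

**Step 1: parameters.** Three directions are three numbers. We record them by their mean and their gaps. Let
$$\Delta=\{g\in\mathbb R^3:g_i\ge0,\ g_1+g_2+g_3=\pi\}.$$
For $m\in\mathbb R$ and $g\in\Delta$ put
$$\theta_1=m-\tfrac{2g_1+g_2}3,\quad\theta_2=\theta_1+g_1,\quad\theta_3=\theta_2+g_2,\quad\theta_4=\theta_3+g_3=\theta_1+\pi.$$
Then $m=\frac13(\theta_1+\theta_2+\theta_3)$. Let $s_i=s_{\theta_i}$, so $s_4=-s_1$ as in Section 1. For a pattern $\sigma$ let $M(\sigma)=\mu\{x:(s_1,s_2,s_3)(x)=\sigma\}$. For fixed $x$, the pattern is locally constant in $(m,g)$ as long as $x$ is on none of the three lines. Since lines are null sets, dominated convergence shows that $M(\sigma)$ is continuous in $(m,g)$.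

For $i=1,2,3$ let $p_i$ be the mass of the points whose only sign change is between $s_i$ and $s_{i+1}$:
$$p_1=M(+--)+M(-++),\quad p_2=M(++-)+M(--+),\quad p_3=M(+++)+M(---).$$
Let $c=M(+-+)-M(-+-)$. We want $p_1=p_2=p_3$ and no alternating mass.

**Step 2: one equation controls the central triangle.** This step reduces "both alternating masses vanish" to the single equation $c=0$.

**Lemma 3.** For each $(m,g)$ at most one of $M(+-+)$, $M(-+-)$ is nonzero. Hence $c=0$ implies that both vanish and $p_1+p_2+p_3=n$.

*Proof.* If some $g_i=0$, then $\theta_i=\theta_{i+1}$, so $s_i=s_{i+1}$ and there is no sign change at place $i$. Then no point has three sign changes, and both masses are $0$. Now let all $g_i>0$, and put $f_i(x)=\langle x,u_{\theta_i}\rangle-r(\theta_i)$. We have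
$$\sin(g_1+g_2)\,u_{\theta_2}=\sin(g_2)\,u_{\theta_1}+\sin(g_1)\,u_{\theta_3}.$$
To check it, rotate so that $\theta_2=0$, $\theta_1=-g_1$, $\theta_3=g_2$. The first coordinate is $\sin g_2\cos g_1+\sin g_1\cos g_2=\sin(g_1+g_2)$, and the second is $-\sin g_2\sin g_1+\sin g_1\sin g_2=0$. Hence the function
$$\sin(g_2)f_1-\sin(g_1+g_2)f_2+\sin(g_1)f_3$$
does not depend on $x$. All three sines are positive, since $g_1,g_2\in(0,\pi)$ and $g_1+g_2=\pi-g_3\in(0,\pi)$. A point with pattern $+-+$ makes this constant positive, and a point with pattern $-+-$ makes it negative. So the two patterns do not both occur. The last claim follows because the eight masses add up to $n$. $\square$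

For lines through a common point the constant is $0$ and neither pattern occurs. This is why Section 1 had no such problem.

**Step 3: renaming the same three lines.** This step finds a symmetry that flips the sign of $c$. Let $R(z_1,z_2,z_3)=(z_2,z_3,z_1)$. Replace $(m,g)$ by $(m+\frac\pi3,Rg)$. The new first angle is
$$m+\tfrac{g_1+g_2+g_3}3-\tfrac{2g_2+g_3}3=m+\tfrac{g_1-g_2}3=\theta_2,$$
and adding the gaps $g_2,g_3$ gives $\theta_3$ and $\theta_1+\pi$. So $(\theta_1,\theta_2,\theta_3)$ becomes $(\theta_2,\theta_3,\theta_1+\pi)$. These are the same three lines, and $(s_1,s_2,s_3)$ becomes $(s_2,s_3,-s_1)$. The extended sequence $s_1,s_2,s_3,-s_1$ becomes $s_2,s_3,-s_1,-s_2$, so the new places $1,2,3$ are the old places $2,3,1$. The new pattern is $+-+$ if and only if $s_2=+$, $s_3=-$, $s_1=-$, that is, if and only if the old pattern is $-+-$. Likewise the new pattern is $-+-$ if and only if the old one is $+-+$. Therefore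
$$p(m+\tfrac\pi3,Rg)=R\,p(m,g),\qquad c(m+\tfrac\pi3,Rg)=-c(m,g).\tag{5}$$

There are three parameters and three equations: two for balance and one for $c=0$. A natural first attempt is the intermediate value theorem. For each $m$ find a balanced $g(m)$ and follow it from $m=0$ to $m=\frac\pi3$. If the path ended at $Rg(0)$, then by (5) $c$ would have changed sign on the way, so it would vanish somewhere. The attempt stops here: for given $m$ there may be several balanced $g$, nothing lets us choose $g(m)$ continuously, and nothing forces the path to end at $Rg(0)$ rather than at another solution. The way past this is to count all balanced $g$ with sign. The signed count is $1$, which is odd. If $c$ never vanished at a balanced $g$, the solutions with $c>0$ and those with $c<0$ would have equal signed counts, and the total would be even.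

**Step 4: the tool.** Let $E=\{z\in\mathbb R^3:z_1+z_2+z_3=0\}$, a plane. We recall the Brouwer degree. If $U\subset E$ is open and bounded and $F:\overline U\to E$ is continuous with no zero on $\partial U$, then an integer $\deg(F,U)$ is defined, with these properties.

* (D1) If $F$ is a translation whose zero lies in $U$, then $\deg(F,U)=1$.
* (D2) If $U_1,U_2\subseteq U$ are disjoint open sets and $F\ne0$ on $\overline U\setminus(U_1\cup U_2)$, then $\deg(F,U)=\deg(F,U_1)+\deg(F,U_2)$. Also $\deg(F,\emptyset)=0$.
* (D3) If $F_t$, $t\in[0,1]$, is a homotopy with no zero on $\partial U$ for any $t$, then $\deg(F_0,U)=\deg(F_1,U)$.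
* (D4) If $L$ is a linear isomorphism of $E$, then $\deg(LFL^{-1},L(U))=\deg(F,U)$.

We identify the plane containing $\Delta$ with $E$ by translation by $-\frac\pi3(1,1,1)$. The map $R$ fixes $\frac\pi3(1,1,1)$, so under this identification it acts on both as the same linear isomorphism of $E$. Write $\Delta^\circ$ for the relative interior and $\partial\Delta$ for the relative boundary of $\Delta$.

**Proposition 4.** There is $(m,g)$ with $p_1=p_2=p_3=\frac n3$ and $M(+-+)=M(-+-)=0$.

*Proof.* Put
$$F_m(g)=p(m,g)-\tfrac{p_1+p_2+p_3}3(1,1,1)\in E.$$
By Lemma 3 it suffices to find $(m,g)$ with $F_m(g)=0$ and $c(m,g)=0$. Suppose there is none.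

*The total count is $1$.* If $g_i=0$, then no point has a sign change at place $i$, so $p_i=0$. Both alternating masses are $0$, so $p_1+p_2+p_3=n$ and $(F_m)_i=-\frac n3<0$. The map $G(g)=g-\frac\pi3(1,1,1)$ also has $G_i=-\frac\pi3<0$ there. So $(1-t)F_m+tG$ has no zero on $\partial\Delta$ for $t\in[0,1]$, and by (D3) and (D1) $\deg(F_m,\Delta^\circ)=\deg(G,\Delta^\circ)=1$.

*Splitting by the sign of $c$.* Let $U_m^\pm=\{g\in\Delta^\circ:\pm c(m,g)>0\}$. These sets are open and disjoint. A boundary point of $U_m^\pm$ lies in $\partial\Delta$ or satisfies $c(m,g)=0$. In the first case $F_m\ne0$ by the previous paragraph, in the second by our assumption. So $d^\pm(m)=\deg(F_m,U_m^\pm)$ are defined. All zeros of $F_m$ lie in $U_m^+\cup U_m^-$, so (D2) gives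
$$d^+(m)+d^-(m)=1.\tag{6}$$

*The number $d^+(m)$ is constant on $[0,\frac\pi3]$.* The set
$$Z^+=\{(m,g)\in[0,\tfrac\pi3]\times\Delta:F_m(g)=0,\ c(m,g)\ge0\}$$
is compact, and on it $c>0$ (by assumption) and $g\in\Delta^\circ$. Write $Z_m^+$ for its slice at $m$. Fix $m_0\in[0,\frac\pi3]$. The compact set $Z_{m_0}^+$ lies in the open set $U_{m_0}^+$, so there is an open $O$ with $Z_{m_0}^+\subset O\subset\overline O\subset U_{m_0}^+$ (take $O=\emptyset$ if $Z^+_{m_0}=\emptyset$). For all $m\in[0,\frac\pi3]$ close enough to $m_0$ the following hold.

* $\overline O\subset U_m^+$, because $c(m_0,\cdot)>0$ on the compact set $\overline O\subset\Delta^\circ$ and $c$ is continuous.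
* $Z_m^+\subset O$. Otherwise there are $m_k\to m_0$ and $g_k\in Z_{m_k}^+\setminus O$, and by compactness a limit point of $(g_k)$ lies in $Z_{m_0}^+\setminus O=\emptyset$.
* $F_m\ne0$ on $\partial O$. A zero of $F_m$ on $\partial O\subset U_m^+$ would lie in $Z_m^+\subset O$, but $O$ is open and disjoint from $\partial O$.

A zero of $F_m$ in $\overline{U_m^+}$ has $c\ge0$, so it lies in $Z_m^+\subset O$. Hence (D2) gives $d^+(m)=\deg(F_m,O)$. Moving the parameter from $m_0$ to $m$ is a homotopy without zeros on $\partial O$, so (D3) gives $\deg(F_m,O)=\deg(F_{m_0},O)=d^+(m_0)$. So $d^+$ is locally constant on an interval, hence constant.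

*The symmetry.* By (5), $F_{\pi/3}(Rg)=R\,F_0(g)$, that is, $F_{\pi/3}=R\circ F_0\circ R^{-1}$. Also by (5), $c(\frac\pi3,Rg)<0$ if and only if $c(0,g)>0$, so $U_{\pi/3}^-=R(U_0^+)$. By (D4), $d^-(\frac\pi3)=d^+(0)=d^+(\frac\pi3)$. Now (6) at $m=\frac\pi3$ gives $1=2d^+(0)$, which is impossible for an integer. $\square$

## 5. Counting with the weights: proof of Theorem 1

Fix $(m,g)$ as in Proposition 4 and write $\ell_i=\ell_{\theta_i}$.

**Step 1: vertices too close to the lines.** This step isolates the few points for which the pattern cannot be trusted. Let $S$ be the set of $v\in V$ whose disc $D(v,\varepsilon)$ meets $\ell_1\cup\ell_2\cup\ell_3$. No line meets three discs, so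
$$s:=|S|\le6.$$
If $v\notin S$, the disc of $v$ is connected and misses the lines, so all its points have the same pattern $\sigma(v)$, and $M(\sigma(v))\ge1$. Since the alternating masses vanish, $\sigma(v)\in\{\sigma_0,\dots,\sigma_5\}$. Let $M_i=M(\sigma_i)$ and $n_i=\#\{v\in V\setminus S:\sigma(v)=\sigma_i\}$. Then $n_i\le M_i$, and by Proposition 4
$$M_0+M_3=p_3=\tfrac n3,\qquad M_2+M_5=p_2=\tfrac n3,\qquad M_1+M_4=p_1=\tfrac n3.$$

**Step 2: total weight.** With $y$ as in (1), the sum of $y$ over all pairs in $V\setminus S$ is $\frac13q(n_0,\dots,n_5)$. The form $q$ has nonnegative coefficients and $0\le n_i\le M_i$, so by Lemma 2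
$$\sum y=\tfrac13q(n_0,\dots,n_5)\le\tfrac13q(M_0,\dots,M_5)\le\tfrac1{12}\Big(n^2+\tfrac{n^2}3\Big)=\frac{n^2}9.\tag{7}$$

**Step 3: weight of one member.** Let $K\in W$ have no vertex in $S$. Each $\ell_i$ meets $H_K$ and contains no vertex of $K$. If all vertices of $K$ were on one side of $\ell_i$, then $H_K$ would lie in an open half-plane and miss $\ell_i$. So $K$ has vertices on both sides of each $\ell_i$, and none has an alternating pattern. Thus Lemma 1 applies to $K$.

**Step 4: single edges.** Lemma 1 gives single edges only weight $\frac23$. The next lemma, which is classical, bounds their number directly.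

**Lemma 5.** $W$ contains at most $n$ single edges.

*Proof.* Mark a single edge $vu\in W$ at $v$ if no single edge $vw\in W$ has $w$ strictly to the left of the directed line $v\to u$. Two edges $vu,vu'$ cannot both be marked at $v$: as $v,u,u'$ are not collinear, either $u'$ is to the left of $v\to u$ or $u$ is to the left of $v\to u'$. So there are at most $n$ marks, hence at most $n$ marked edges. Suppose $uv$ is marked at neither end. Then there are single edges $uw,vz\in W$ with $w$ to the left of $u\to v$ and $z$ to the left of $v\to u$. The segments $uw$ and $vz$ lie in opposite closed half-planes of the line $uv$, and they meet that line only in $u$ and only in $v$, respectively. So they are disjoint, which contradicts (4). Hence every single edge in $W$ is marked at some end. $\square$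

**Step 5: the count.** We add up the four kinds of members of $W$.

* Members with at least $3$ vertices and none in $S$. By Lemma 1 each carries weight at least $1$. They are edge-disjoint, so by (7) there are at most $\frac{n^2}9$.
* Members with at least $3$ vertices and a vertex $v\in S$. Each uses at least two of the $n-1$ edges at $v$, so there are at most $\frac{n-1}2$ for each $v$, and at most $6\cdot\frac{n-1}2=3(n-1)$ in total.
* Single edges: at most $n$, by Lemma 5.
* Single vertices: at most one, since two distinct points are disjoint hulls.

The total is at most $\frac{n^2}9+3(n-1)+n+1=\frac{n^2}9+4n-2$. This proves Theorem 1. $\blacksquare$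

## 6. The linear coefficient $\frac{13}6$: proof of Theorem 2, part 1

Sections 3 to 5 used only (4), including Lemma 5 and the count of single vertices. So Theorem 1 holds when only the hulls are assumed to intersect pairwise, and the same is true of the argument below. Let $n\ge2$.

**Step 1: a total weight that takes $S$ into account.** The points of $S$ carry no weight, so (7) is wasteful. Apply Lemma 2 to $n_0,\dots,n_5$ themselves, with $N=n-s$. Each pair sum satisfies $Q_i\le\frac n3$, so $Q_i=\frac n3-s_i$ with real $s_i\ge0$ and $\sum s_i=s\le6$ (here $s_i$ is a number, not a sign). Since $Q_i-\frac N3=\frac s3-s_i$ and $\sum_i(Q_i-\frac N3)=0$,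
$$\sum Q_i^2=\frac{N^2}3+\sum\Big(s_i-\frac s3\Big)^2=\frac{N^2}3+\sum s_i^2-\frac{s^2}3\le\frac{N^2}3+\frac{2s^2}3\le\frac{N^2}3+24,$$
using $\sum s_i^2\le s^2$. Therefore
$$\sum y=\tfrac13q(n_0,\dots,n_5)\le\tfrac1{12}\Big(N^2+\tfrac{N^2}3+24\Big)=\frac{(n-s)^2}9+2.\tag{8}$$

**Step 2: counting members avoiding and meeting $S$.** Let $T_0$ and $E_0$ be the numbers of members of $W$ avoiding $S$ with at least $3$ and exactly $2$ vertices, respectively, and $T_1,E_1$ the corresponding numbers for members meeting $S$. By Lemma 1, edge-disjointness and (8),
$$T_0+\tfrac23E_0\le\frac{(n-s)^2}9+2.$$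
For $v\in S$ let $t_v$ and $e_v$ be the numbers of members of $W$ through $v$ with at least $3$ and exactly $2$ vertices. They use different edges at $v$, so $2t_v+e_v\le n-1$. Since $T_1\le\sum_{v\in S}t_v$ and $E_1\le\sum_{v\in S}e_v$,
$$T_1\le\sum_{v\in S}\frac{n-1-e_v}2\le\frac{s(n-1)}2-\frac{E_1}2,\qquad\text{so}\qquad T_1+E_1\le\frac{s(n-1)}2+\frac{E_1}2.$$

**Step 3: combining.** There is at most one single vertex, and $E_0+E_1\le n$ by Lemma 5. Hence
$$|W|\le1+\frac{(n-s)^2}9+2+\frac{E_0}3+\frac{s(n-1)}2+\frac{E_1}2\le3+\frac{(n-s)^2}9+\frac{s(n-1)}2+\frac n2.$$
As a function of real $s\ge0$ the right side has derivative $-\frac{2(n-s)}9+\frac{n-1}2=\frac{5n+4s-9}{18}>0$ for $n\ge2$. So it is at most its value at $s=6$, which is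
$$3+\frac{n^2-12n+36}9+3(n-1)+\frac n2=\frac{n^2}9+\frac{13}6n+4.\qquad\blacksquare$$

## 7. Triangles across three blocks: proof of Theorem 2, part 2

Any set of edge-disjoint cliques extends to a decomposition: add every remaining edge as a single edge. So for lower bounds it suffices to exhibit edge-disjoint cliques that pairwise intersect. For points in convex position, the following fact is the test for intersection.

**Lemma 6.** For points in convex position let $X,Y$ be disjoint vertex sets of size at least $2$. If no edge of the clique on $X$ crosses an edge of the clique on $Y$, then $Y$ lies in one open arc between two cyclically consecutive points of $X$.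

*Proof.* Otherwise take $y\in Y$, let $x,x'\in X$ be the ends of the open arc between consecutive points of $X$ that contains $y$, and take $y'\in Y$ outside this arc. Then $x\ne x'$ since $|X|\ge2$, and $y'\notin X$. So $y$ and $y'$ lie strictly on different sides between $x$ and $x'$ in the cyclic order, and the segments $xx'$ and $yy'$ cross. $\square$

**Construction.** Let $x=\lfloor\frac n3\rfloor$, $y=\lfloor\frac{n+1}3\rfloor$, $z=\lfloor\frac{n+2}3\rfloor$. Then $x\le y\le z$ and $x+y+z=n$. Take any $n$ points in convex position and split the cyclic order into consecutive blocks $A=\{a_0,\dots,a_{x-1}\}$, $B=\{b_0,\dots,b_{y-1}\}$, $C=\{c_0,\dots,c_{z-1}\}$. Take the $xy$ triangles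
$$a_i\,b_j\,c_{(i+j)\bmod z},\qquad0\le i<x,\ 0\le j<y.$$

**They are edge-disjoint.** An edge $a_ib_j$ determines $i$ and $j$. An edge $a_ic_k$ determines $j\equiv k-i$ modulo $z$, hence $j$, because $y\le z$. An edge $b_jc_k$ determines $i$ in the same way, because $x\le z$.

**They pairwise intersect.** Suppose two of them, $X$ and $Y$, are vertex-disjoint and non-crossing. By Lemma 6, $Y$ lies in an open arc between consecutive vertices of $X$. Since $X$ has one vertex in each block, such an arc misses one of the blocks entirely: the arc from the $A$-vertex to the $B$-vertex misses $C$, and so on. But $Y$ has a vertex in every block, a contradiction.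

**The number.** The count $xy$ equals $\frac{n^2}9$, $\frac{(n-1)^2}9$, $\frac{(n-2)(n+1)}9=\frac{n^2-n-2}9$ for $n\equiv0,1,2\pmod3$, respectively. Each is at least $\frac{n^2-2n}9$; in the last case this says $n\ge2$, which holds. $\blacksquare$

## 8. Rotated triangles in a regular polygon: proof of Theorem 2, part 3

Let $n\equiv15\pmod{18}$. Write $n=9t+6$ with $t=2k+1$ odd, so $n=18k+15$. Let $V$ be a regular $n$-gon with vertex set $\mathbb Z_n$, and let the *length* of an edge be the cyclic distance of its ends. Lengths run from $1$ to $\frac{n-1}2$, as $n$ is odd. Put $h=\frac{3t+3}2=3k+3$, so that $h+3t=9k+6=\frac{n-3}2$.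

**Step 1: splitting the long lengths into triples with sum $n$.** This step finds the shapes of the triangles. Define
$$\pi(i)=i+k,\ \rho(i)=2k-2i\quad(0\le i\le k);\qquad\pi(i)=i-k-1,\ \rho(i)=4k+1-2i\quad(k<i\le2k).$$
On the first range $\pi$ takes the values $k,\dots,2k$ and $\rho$ the even values $2k,2k-2,\dots,0$. On the second range $\pi$ takes the values $0,\dots,k-1$ and $\rho$ the odd values $2k-1,\dots,1$. So $\pi$ and $\rho$ are permutations of $\{0,\dots,t-1\}$. In both ranges $i+\pi(i)+\rho(i)=3k$. Hence the triples
$$(a,b,c)=\big(h+1+i,\ h+t+1+\pi(i),\ h+2t+1+\rho(i)\big),\qquad0\le i<t,$$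
partition $\{h+1,\dots,h+3t\}=\{h+1,\dots,\frac{n-3}2\}$. Each has sum $3h+3t+3+3k=(9k+9)+(6k+3)+3+3k=18k+15=n$. For $k=0$, $n=15$, $h=3$, there is the one triple $(4,5,6)$.

**Step 2: the cliques.** For each triple take the $n$ triangles $\{j,j+a,j+a+b\}$, $j\in\mathbb Z_n$. Since $a+b+c=n$, their sides are $\{j,j+a\}$, $\{j+a,j+a+b\}$, $\{j+a+b,j+a+b+c\}$. The numbers $a,b,c$ are less than $\frac n2$, so they are the lengths of these sides, and as $j$ varies every edge of each of these lengths is used exactly once. Different triples have disjoint sets of lengths. So these $nt$ triangles are edge-disjoint. Add the $n$ single edges of length $\frac{n-1}2$, which is unused so far. This gives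
$$n(t+1)=n\cdot\frac{n+3}9=\frac{n^2}9+\frac n3$$
pairwise edge-disjoint cliques.

**Step 3: they pairwise intersect.** The cyclic gaps between consecutive vertices of each of these cliques are at most $\frac{n+1}2$: for the triangles they are $a,b,c\le\frac{n-3}2$, and for the single edges they are $\frac{n-1}2$ and $\frac{n+1}2$. Suppose two of them, $X$ and $Y$, are vertex-disjoint and non-crossing. By Lemma 6, $Y$ lies strictly between two consecutive vertices of $X$, that is, inside a block of at most $\frac{n+1}2-1=\frac{n-1}2$ consecutive vertices. The first and last vertices of $Y$ in this block are at most $\frac{n-1}2-1$ steps apart, so going around the outside, $Y$ has a cyclic gap of at least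
$$n-\Big(\frac{n-1}2-1\Big)=\frac{n+3}2>\frac{n+1}2,$$
a contradiction. Hence $w(n)\ge\frac{n^2}9+\frac n3$ whenever $n\equiv15\pmod{18}$. $\blacksquare$
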